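# Ascoli spaces and $k_{\mathbb R}$-spaces: countable $k$-networks versus countable networks

Throughout, every topological space is assumed to be regular and $T_1$, hence Hausdorff. For a space $X$, $C(X)$ is the set of continuous functions $X\to\mathbb R$, and $C_k(X)$ is $C(X)$ with the compact-open topology: basic neighborhoods of $g$ are the sets $\{g':|g'-g|<\varepsilon \text{ on } C\}$ with $C\subset X$ compact and $\varepsilon>0$. Everything is proved in ZFC.

## 1. Spaces with one non-isolated point

There are two ways to say that the compact subsets of $X$ control its continuous functions.

**Definition ($k$-continuity, $k_{\mathbb R}$-space).** A function $f:X\to\mathbb R$ is $k$-continuous if $f|_C$ is continuous for every compact $C\subset X$. The space $X$ is a $k_{\mathbb R}$-space if every $k$-continuous $f:X\to\mathbb R$ is continuous.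

**Definition (evenly continuous, Ascoli).** A set $K\subset C_k(X)$ is evenly continuous if the evaluation map $K\times X\to\mathbb R$, $(g,x)\mapsto g(x)$, is continuous. The space $X$ is Ascoli if every compact $K\subset C_k(X)$ is evenly continuous.

The first notion tests one function at a time. The second tests compact families of functions that are already continuous. By the Ascoli Theorem every $k$-space is Ascoli, so metrizable spaces are Ascoli. They are also $k_{\mathbb R}$-spaces, because a convergent sequence with its limit is compact. We shall see in Section 3 that every $k_{\mathbb R}$-space is Ascoli. The talk is about the converse: suppose $X$ is Ascoli; must a $k$-continuous $f$ be continuous?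

The easy case is that of a space with only one point where continuity can fail.

**Proposition A.** *Let $X$ be an Ascoli space with exactly one non-isolated point $\infty$. Then $X$ is a $k_{\mathbb R}$-space.*

*Proof.* Let $f$ be $k$-continuous. Only continuity at $\infty$ is in question, and we may subtract a constant and assume $f(\infty)=0$. Fix $\varepsilon>0$ and put $A=\{x:|f(x)|\ge\varepsilon\}$. We must find a neighborhood of $\infty$ that misses $A$.

First, *every compact $C$ meets $A$ in a finite set*. If $A\cap C$ is infinite, it has an accumulation point in $C$. That point is not isolated, so it is $\infty$. But $f|_C$ is continuous at $\infty$, so $|f|<\varepsilon$ on some neighborhood of $\infty$ in $C$, a contradiction.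

Now let $K=\{\chi_{\{a\}}:a\in A\}\cup\{0\}$. Each $\chi_{\{a\}}$ is continuous, since $a$ is isolated. If $C$ is compact, then $\chi_{\{a\}}$ vanishes on $C$ for all but finitely many $a\in A$. So every neighborhood of $0$ in $C_k(X)$ contains all but finitely many members of $K$, and $K$ is compact. As $X$ is Ascoli, evaluation is continuous at $(0,\infty)$. Hence there are an open $V\ni\infty$ and a finite $S\subset A$ such that $\chi_{\{a\}}(x)<1$ whenever $a\in A\setminus S$ and $x\in V$. Taking $x=a$ we see that $V\cap A\subset S$. The set $V\setminus S$ is a neighborhood of $\infty$ that misses $A$. $\square$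

**Example.** Let $p$ be a free ultrafilter on $\omega$ and let $X=\omega\cup\{p\}$, where points of $\omega$ are isolated and neighborhoods of $p$ are the sets containing $p$ and a member of $p$. Compact subsets of $X$ are finite: if $C$ is compact and infinite, split $C\cap\omega$ into two infinite pieces. They are disjoint, so one of them, $B$, is not in $p$, and then $B$ is an infinite closed discrete subset of $C$, which is impossible. Thus every function on $X$ is $k$-continuous, and $\chi_\omega$ is not continuous. So $X$ is not a $k_{\mathbb R}$-space, and by Proposition A it is not Ascoli. The proof shows which compact set is not evenly continuous: $\{\chi_{\{n\}}:n\in\omega\}\cup\{0\}$, at the point $(0,p)$.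

## 2. What changes when the bad points are not isolated

The proof of Proposition A used isolation at one decisive place: $\chi_{\{a\}}$ had to be continuous. If $a$ is not isolated, one can replace $\chi_{\{a\}}$ by a continuous bump $\varphi_a$ with $\varphi_a(a)=1$ that vanishes off a neighborhood $W_a$ of $a$. To get a compact set $\{\varphi_a\}\cup\{0\}$ in this way, one would like every compact $C$ to meet only finitely many of the sets $W_a$. The $k$-continuity of $f$ says something about how compact sets meet $A$. It says nothing about how they meet neighborhoods of the points of $A$.

So in general we either find another source of continuous functions adapted to $f$, or we find a space in which every choice of bumps is seen by some compact set. Both happen, and which one happens depends on the following smallness conditions.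

**Definition (network, cosmic).** A family $\mathcal N$ of subsets of $X$ is a network if for every open $U$ and $x\in U$ there is $N\in\mathcal N$ with $x\in N\subset U$. A space is cosmic if it has a countable network.

**Definition ($k$-network, $\aleph_0$-space).** A family $\mathcal N$ is a $k$-network if for every open $U$ and every compact $C\subset U$ there is a finite $\mathcal F\subset\mathcal N$ with $C\subset\bigcup\mathcal F\subset U$. A space is an $\aleph_0$-space if it has a countable $k$-network.

Members of a network need not be open. The singletons of a countable space form a countable network, so every countable space is cosmic. A countable base is a countable $k$-network. The space $\omega\cup\{p\}$ above is an $\aleph_0$-space: its compact sets are finite, so the singletons form a $k$-network. Applying the definition to $C=\{x\}$ shows that every $k$-network is a network; hence every $\aleph_0$-space is cosmic.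

**Definition (hemicompact).** A space $X$ is hemicompact if there are compact sets $C_1\subset C_2\subset\cdots$ such that every compact subset of $X$ lies in some $C_n$. For example, $\mathbb R$ is hemicompact with $C_n=[-n,n]$.

It is known that there are Ascoli spaces that are not $k_{\mathbb R}$-spaces, but the known example is not cosmic. Taras Banakh and Saak Gabriyelyan ask in "On the $C_k$-stable closure of the class of (separable) metrizable spaces", arXiv:1412.2216 (2014), whether such a space can be cosmic, or even an $\aleph_0$-space. The answers are yes and no, respectively.

**Theorem 1.** *There is a countable (hence cosmic) Tychonoff Ascoli space $X$ with a $k$-continuous function $f:X\to\{0,1\}$ that is discontinuous at every point. So $X$ is a cosmic Ascoli space which is not a $k_{\mathbb R}$-space.*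

**Theorem 2.** *Every Ascoli $\aleph_0$-space is a $k_{\mathbb R}$-space.*

**Theorem 3.** *Let $X$ be Ascoli, let $h_n\in C(X)$, and let $h_n\to f$ uniformly on every compact subset of $X$. Then $f$ is continuous.*

**Corollary 4.** *(i) An $\aleph_0$-space is Ascoli if and only if it is a $k_{\mathbb R}$-space.*
*(ii) Every hemicompact Tychonoff Ascoli space is a $k_{\mathbb R}$-space.*
*(iii) In (i), "$\aleph_0$-space" cannot be weakened to "cosmic space", nor even to "countable space".*

We prove Theorem 3, deduce Theorem 2 and parts (i), (ii), and then build the space of Theorem 1.

## 3. The evaluation map into $C(K)$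

The purpose of this section is to rewrite even continuity as the continuity of a single map. Let $K\subset C_k(X)$ be compact and nonempty, give $C(K)$ the sup-norm, and put
$$F:X\to C(K),\qquad F(x)(g)=g(x).$$
Here $F(x)$ is continuous on $K$, because $\{x\}$ is compact and so evaluation at $x$ is continuous on $C_k(X)$.

**(P1)** *$F|_C$ is norm-continuous for each compact $C\subset X$.* The restriction map from $C_k(X)$ to $C(C)$ with the sup-norm is continuous, so $\{g|_C:g\in K\}$ is norm-compact. A norm-compact subset of $C(C)$ is equicontinuous: cover it by finitely many balls of radius $\varepsilon/3$ and use the continuity of the finitely many centers. Equicontinuity at $x\in C$ gives a neighborhood of $x$ in $C$ on which $|g(x')-g(x)|<\varepsilon$ for all $g\in K$, that is, $\|F(x')-F(x)\|\le\varepsilon$.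

**(P2)** *If $F$ is norm-continuous on $X$, then $K$ is evenly continuous.* For $g,g'\in K$ and $x,x'\in X$,
$$|g'(x')-g(x)|\le|g'(x')-g'(x)|+|g'(x)-g(x)|\le\|F(x')-F(x)\|+|g'(x)-g(x)|.$$
The first term is small for $x'$ near $x$, and the second is small for $g'$ near $g$ in $K$.

**Consequence: every $k_{\mathbb R}$-space is Ascoli.** For $x_0\in X$ the function $x\mapsto\|F(x)-F(x_0)\|$ is $k$-continuous by (P1), hence continuous in a $k_{\mathbb R}$-space. It vanishes at $x_0$, so $F$ is continuous at $x_0$. As $x_0$ was arbitrary, (P2) applies. (The empty $K$ is trivially evenly continuous.)

## 4. Limits that are uniform on compact sets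

Let $h_n\to f$ be as in Theorem 3. The obstacle is that the Ascoli property speaks only of compact sets of continuous functions, and we do not know that $f$ is continuous. So we cannot put $f$ in $K$, and we cannot assert that $\{h_n\}$ has compact closure in $C_k(X)$.

Imitating Proposition A, one would use increments. Suppose for the moment that $h_n$ increases with $n$, and put $z_n=h_{n+1}-h_n\ge0$. Then $z_n\to0$ uniformly on compact sets, so $\{z_n\}\cup\{0\}$ is compact in $C_k(X)$, and the Ascoli property gives, for each $x_0$ and $\varepsilon$, a neighborhood $V$ and an index $n_0$ with $z_n<\varepsilon$ on $V$ for all $n\ge n_0$. In Proposition A the pieces were $\{0,1\}$-valued, so smallness meant vanishing. Here it does not control the sum: many small pieces may add up. For instance, on $[0,1]$ let $b_j$ be a continuous bump of height $1$ supported in $[2^{-j-1},2^{-j}]$, vanishing at the endpoints, and split each $b_j$ ($j\ge1$) into $j$ equal pieces $b_j/j$. These pieces tend to $0$ uniformly, but their sum $\sum_jb_j$ is discontinuous at $0$. (This sum does not converge uniformly on $[0,1]$, so it does not contradict the theorem; it shows that smallness of the single terms is too little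 information.) Nor can we use the blocks $\sum_{k\le n<l}z_n$ for all $k<l$: as $l\to\infty$ they tend to $f-h_k$, whose continuity is exactly what we do not know.

What gets past this is to cap the $n$-th piece by a number $\theta_n$, with $\sum\theta_n\le1$. The sum $\sum\min(z_n,\theta_n)$ then converges uniformly on all of $X$, so it is continuous. The sequences $\theta$ form a compact set. And at each point $x$ the choice $\theta_n=z_n(x)$ loses nothing.

For this we need nonnegative increments with bounded sum. The running maxima of the $h_n$ provide them.

### Proof of Theorem 3

**Step 1 (reduction to values in $[0,1]$).** The map $\varphi(t)=\frac12+\frac1\pi\arctan t$ is a Lipschitz homeomorphism of $\mathbb R$ onto $(0,1)$. Since it is Lipschitz, $\varphi\circ h_n\to\varphi\circ f$ uniformly on compact sets; since it is a homeomorphism onto its image, $f$ is continuous if and only if $\varphi\circ f$ is. So we may assume that all $h_n$ and $f$ have values in $[0,1]$.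

**Step 2 (monotone approximations).** This step replaces $h_n$ by an increasing sequence. Fix $N$ and put
$$M_n=\max(h_N,\dots,h_n)\quad(n\ge N),\qquad S_N=\sup_{n\ge N}h_n.$$
*We claim that $M_n\to S_N$ uniformly on each compact $C$.* Given $\varepsilon>0$, choose $n_0\ge N$ with $|h_i-f|\le\varepsilon$ on $C$ for all $i\ge n_0$. For $n\ge n_0$ we have on $C$
$$\sup_{i>n}h_i\le f+\varepsilon\le h_n+2\varepsilon\le M_n+2\varepsilon.$$
As $S_N=\max(M_n,\sup_{i>n}h_i)$, this gives $0\le S_N-M_n\le2\varepsilon$ on $C$.

Let $z_n=M_{n+1}-M_n$ for $n\ge N$. Then $z_n\in C(X)$, $z_n\ge0$, and by telescoping, for every $n_0\ge N$,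
$$\sum_{n\ge N}z_n=S_N-h_N\le1,\qquad \sum_{n\ge n_0}z_n=S_N-M_{n_0}. \tag{1}$$

**Step 3 (a compact family of capped sums).** This step produces the compact set to which the Ascoli property will be applied. Let
$$\Theta=\Big\{\theta=(\theta_n)_{n\ge N}\in[0,1]^{\{n\ge N\}}:\sum_n\theta_n\le1\Big\},\qquad g_\theta=\sum_{n\ge N}\min(z_n,\theta_n).$$
The condition $\sum_n\theta_n\le1$ says that all finite partial sums are at most $1$, so $\Theta$ is closed in the Hilbert cube and hence compact. Since $0\le\min(z_n,\theta_n)\le\theta_n$ and $\sum\theta_n\leq 1$, the series for $g_\theta$ converges uniformly on $X$, and $g_\theta\in C(X)$.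

*The map $\Theta\to C_k(X)$, $\theta\mapsto g_\theta$, is continuous.* Let $C$ be compact and $\varepsilon>0$. By Step 2 choose $n_0\ge N$ with $S_N-M_{n_0}\le\varepsilon$ on $C$. By (1), on $C$ the tails $\sum_{n\ge n_0}\min(z_n,\theta_n)$ and $\sum_{n\ge n_0}\min(z_n,\theta'_n)$ both lie in $[0,\varepsilon]$. Since $|\min(z,\theta)-\min(z,\theta')|\le|\theta-\theta'|$, we get on $C$
$$|g_\theta-g_{\theta'}|\le\sum_{N\le n<n_0}|\theta_n-\theta'_n|+\varepsilon.$$
The finite sum is small when $\theta'$ is close to $\theta$ in the product topology. Hence $K=\{g_\theta:\theta\in\Theta\}$ is compact in $C_k(X)$.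

**Step 4 (the Ascoli property makes $S_N$ continuous).** Since $X$ is Ascoli, evaluation is continuous on $K\times X$; composing with $\theta\mapsto g_\theta$, we see that $G(\theta,x)=g_\theta(x)$ is continuous on $\Theta\times X$. Let $\sigma(x)=\max_{\theta\in\Theta}G(\theta,x)$.

*$\sigma$ is continuous.* Fix $x_0$ and $\varepsilon>0$. Each $\theta\in\Theta$ has an open neighborhood $A_\theta$, and $x_0$ an open neighborhood $V_\theta$, such that $|G(\theta',x)-G(\theta,x_0)|<\varepsilon/2$ on $A_\theta\times V_\theta$; hence $|G(\theta',x)-G(\theta',x_0)|<\varepsilon$ there. Finitely many $A_\theta$ cover $\Theta$. On the intersection $V$ of the corresponding $V_\theta$ we have $|G(\theta',x)-G(\theta',x_0)|<\varepsilon$ for all $\theta'\in\Theta$, so $|\sigma(x)-\sigma(x_0)|\le\varepsilon$ for $x\in V$.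

*$\sigma=S_N-h_N$.* Clearly $g_\theta\le\sum_nz_n$ for every $\theta$. Conversely, given $x$, the sequence $\theta=(z_n(x))_{n\ge N}$ belongs to $\Theta$ by (1), and $g_\theta(x)=\sum_nz_n(x)=S_N(x)-h_N(x)$.

Hence $S_N=\sigma+h_N$ is continuous.

**Step 5 (from $S_N$ to $f$).** We have $f=\lim h_n=\limsup h_n=\inf_NS_N$. An infimum of continuous functions is upper semicontinuous, so $f$ is upper semicontinuous. Steps 2–4 apply equally to $1-h_n\to1-f$, so $1-f$ is upper semicontinuous, that is, $f$ is lower semicontinuous. Therefore $f$ is continuous. $\blacksquare$

## 5. Squeezing a $k$-continuous function on an $\aleph_0$-space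

Theorem 3 turns Theorem 2 into an approximation problem: given a $k$-continuous $f$ on an $\aleph_0$-space, find $h_n\in C(X)$ with $h_n\to f$ uniformly on compact sets. The idea is to cover compact sets by finitely many members of a $k$-network on which $f$ oscillates little, although those members need not be compact, and then to insert a continuous function between two step functions.

### Proof of Theorem 2

Let $X$ be an Ascoli $\aleph_0$-space and $f$ a $k$-continuous function on $X$. Replacing $f$ by $\varphi\circ f$ with $\varphi$ as in Step 1 of Section 4, we may assume $f:X\to[0,1]$.

**Step 1 (a good $k$-network, and normality).** We want a countable $k$-network of closed sets that is closed under finite unions and finite intersections. Start with a countable $k$-network. If $C\subset U$ with $C$ compact and $U$ open, regularity and compactness give an open $V$ with $C\subset V\subset\overline V\subset U$: cover $C$ by finitely many open sets whose closures lie in $U$. A finite subfamily $\mathcal F$ with $C\subset\bigcup\mathcal F\subset V$ has closures whose union lies between $C$ and $\overline V\subset U$. So the closures of the members form a $k$-network. Closing off under finite unions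 and finite intersections keeps the family countable, its members closed, and the $k$-network property, since the family only grows. Call the result $\mathcal N$.

Moreover $X$ is Lindelöf: given an open cover, choose for each $N\in\mathcal N$ that lies in some member of the cover one such member. These countably many members cover $X$, because $\mathcal N$ is a network. A regular Lindelöf space is normal, so $X$ is normal.

**Step 2 (small oscillation).** For nonempty $P$ write $\operatorname{osc}_Pf=\sup_Pf-\inf_Pf$.

**Claim.** *For every compact $C$ and every $m\in\omega$, $C$ is covered by finitely many $P\in\mathcal N$ with $\operatorname{osc}_Pf\le2^{-m}$.*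

If $C=\emptyset$, there is nothing to prove. Let $\delta=2^{-m}/3$. Since $f|_C$ is continuous, $C$ is the union of the finitely many nonempty compact sets among $D=\{x\in C:j\delta\le f(x)\le(j+1)\delta\}$, $j\in\omega$, and each has $\operatorname{osc}_Df\le\delta$. It suffices to find, for each such $D$, one $P\in\mathcal N$ with $D\subset P$ and $\operatorname{osc}_Pf\le3\delta=2^{-m}$.

Fix $D$. For every open $U\supset D$ there is a member of $\mathcal N$ between $D$ and $U$, because $\mathcal N$ is a $k$-network closed under finite unions. In particular some member of $\mathcal N$ contains $D$. Let $L_1,L_2,\dots$ list, possibly with repetitions, all members of $\mathcal N$ that contain $D$, and put $P_n=L_1\cap\dots\cap L_n\in\mathcal N$. Then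
$$D\subset P_n,\qquad P_1\supset P_2\supset\cdots,\qquad\text{and every open }U\supset D\text{ contains }P_n\text{ for all large }n. \tag{2}$$

Suppose $\operatorname{osc}_{P_n}f>3\delta$ for all $n$. Then for each $n$ there is $a_n\in P_n$ with $\operatorname{dist}(f(a_n),f(D))>\delta$. Otherwise, as $f(D)$ lies in an interval $[a,b]$ with $b-a\le\delta$, we would have $f(P_n)\subset[a-\delta,b+\delta]$, an interval of length at most $3\delta$.

The set $E=D\cup\{a_n:n\ge1\}$ is compact: finitely many members of an open cover of $E$ cover $D$; by (2) their union contains $P_n\ni a_n$ for all large $n$, and finitely many further members cover the remaining $a_n$. So the sequence $(a_n)$ has a cluster point $a\in E$. If $a\notin D$, choose an open $U\supset D$ with $a\notin\overline U$, which is possible because $D$ is compact and $X$ is Hausdorff. By (2), $a_n\in U$ for all large $n$, so the neighborhood $X\setminus\overline U$ of $a$ contains $a_n$ for only finitely many $n$, a contradiction. So $a\in D$. Now $f|_E$ is continuous at $a$, because $f$ is $k$-continuous. Hence $|f(a_n)-f(a)|<\delta$ for infinitely many $n$, which contradicts $\operatorname{dist}(f(a_n),f(D))>\delta$. So some $P_n$ has $\operatorname{osc}_{P_n}f\le3\delta$,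 and the Claim is proved.

**Step 3 (upper and lower step functions).** Let $N_1,N_2,\dots$ list the nonempty members of $\mathcal N$ (with repetitions if needed), and put
$$u_n(x)=\min\big(\{1\}\cup\{\textstyle\sup_{N_i}f:i\le n,\ x\in N_i\}\big),\qquad v_n(x)=\max\big(\{0\}\cup\{\textstyle\inf_{N_i}f:i\le n,\ x\in N_i\}\big).$$
Then $v_n\le f\le u_n$. For $t<1$ the set $\{u_n\le t\}$ is the union of those $N_i$ with $i\le n$ and $\sup_{N_i}f\le t$, a finite union of closed sets; for $t\ge1$ it is $X$. So $u_n$ is lower semicontinuous. Likewise, for $t>0$ the set $\{v_n\ge t\}$ is the union of those $N_i$ with $i\le n$ and $\inf_{N_i}f\ge t$, and for $t\le0$ it is $X$; so $v_n$ is upper semicontinuous.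

**Step 4 (insertion and convergence).** The Katětov–Tong insertion theorem says that on a normal space, if $v\le u$ with $v$ upper semicontinuous and $u$ lower semicontinuous, there is a continuous $h$ with $v\le h\le u$. Choose $h_n\in C(X)$ with $v_n\le h_n\le u_n$.

Let $C$ be compact and $m\in\omega$. By the Claim there is $n_0$ such that each $x\in C$ lies in some $N_i$ with $i\le n_0$ and $\operatorname{osc}_{N_i}f\le2^{-m}$. For $n\ge n_0$ and such $x,i$,
$$u_n(x)-v_n(x)\le\sup_{N_i}f-\inf_{N_i}f\le2^{-m}.$$
Both $h_n(x)$ and $f(x)$ lie in $[v_n(x),u_n(x)]$, so $|h_n(x)-f(x)|\le2^{-m}$. Thus $h_n\to f$ uniformly on compact sets, and Theorem 3 shows that $f$ is continuous. $\blacksquare$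

**Remark (what a mere network gives).** Suppose $X$ is only cosmic. As above, $X$ is normal and has a countable network of closed sets closed under finite intersections. For a single point $x$, let $P_n$ be the intersection of the first $n$ members that contain $x$. Every open $U\ni x$ contains $P_n$ for all large $n$. If $|f(a_n)-f(x)|>\delta$ for some $a_n\in P_n$, for every $n$, then $a_n\to x$, and $f$ is discontinuous on the compact set $\{x\}\cup\{a_n:n\ge1\}$. So each point lies in network members of arbitrarily small oscillation, and Steps 3 and 4 give continuous $h_n\to f$ *pointwise*. What is lost is that finitely many such members cover a compact set, which is where uniformity on compact sets came from.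

## 6. The equivalence for $\aleph_0$-spaces, and hemicompact spaces

*Proof of Corollary 4 (i) and (ii).* (i) One direction is Theorem 2; the other holds for all spaces, by the consequence in Section 3.

(ii) Let $C_1\subset C_2\subset\cdots$ be compact sets as in the definition of hemicompactness, and let $f$ be $k$-continuous. A compact subset of a Tychonoff space is closed in the Stone–Čech compactification, so by Tietze's theorem each $f|_{C_n}$ extends to some $h_n\in C(X)$. Every compact $C$ lies in some $C_{n_0}$, and then $h_n=f$ on $C$ for all $n\ge n_0$. So $h_n\to f$ uniformly on compact sets, and Theorem 3 applies. $\blacksquare$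

Part (iii) is Theorem 1, to which we now turn.

## 7. Designing a countable counterexample

By Proposition A, a counterexample needs more than one non-isolated point. Let us see what it takes to defeat the bumps of Section 2. Take a point $s$ and points $s_n$ ($n\in\omega$) that accumulate at $s$, but so that no compact set contains $s$ as a limit of points $s_n$. The function $f$ will have $f(s)=0$ and $f(s_n)=1$. Let each $s_n$ be in turn an accumulation point of points $s_{n,m}$ ($m\in\omega$), with $f(s_{n,m})=0$ again. A continuous $g_n$ with $|g_n(s_n)-g_n(s)|\ge\varepsilon$ must satisfy $|g_n(s_{n,m})-g_n(s)|>\varepsilon/2$ for some $m=r(n)$. To prevent such functions $g_n$ from lying in one compact subset of $C_k(X)$, we would like a compact set that sees the points $s_{n,r(n)}$, for instance because $s_{n,r(n)}\to s$ along some infinite set $M$ of indices $n$. And we need this for every $r\in\omega^\omega$, because we do not control $r$.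

The first thing to try is one infinite set $M$ that works for all $r$. This destroys the construction. Suppose $s_{n,r(n)}\to s$ along $n\in M$ for every $r\in\omega^\omega$. Let $U$ be a neighborhood of $s$ and let $V$ be an open neighborhood of $s$ with $\overline V\subset U$. For all but finitely many $n\in M$, *all* $s_{n,m}$ lie in $V$; otherwise choose $r(n)$ with $s_{n,r(n)}\notin V$ for infinitely many $n\in M$, and the sequence does not converge to $s$. As $s_n$ is in the closure of $\{s_{n,m}:m\in\omega\}$, we get $s_n\in\overline V\subset U$. So $s_n\to s$ along $M$, and $f$ is discontinuous on the compact set $\{s\}\cup\{s_n:n\in M\}$.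

The way out is to let each index set serve only one bound. We attach to each $n$ a point $q_n$ of the Cantor set $2^\omega$ and to each $\xi\in2^\omega$ one function $h_\xi\in\omega^\omega$. Along index sets $M$ with $q_n\to\xi$, only the points $s_{n,m}$ with $m\le h_\xi(n)$ are forced to converge to $s$. What must be arranged is that every "large" set $N$ of indices has, for every $r$, a point $\xi$ at which $N$ accumulates and $h_\xi=r$. There are $\mathfrak c$ functions $r$, and an uncountable closed subset of $2^\omega$ has $\mathfrak c$ points, so a set $N$ should be large if its accumulation set is uncountable. Finally, the pattern is repeated at every point, and this gives the tree $\omega^{<\omega}$.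

## 8. An ideal on $\omega$ and labels on the Cantor set

Fix an injection $n\mapsto q_n$ of $\omega$ onto a dense subset of $2^\omega$. For $N\subset\omega$ let
$$N^d=\{\xi\in2^\omega:\text{every neighborhood of }\xi\text{ contains }q_n\text{ for infinitely many }n\in N\},$$
$$\mathcal I=\{N\subset\omega:N^d\text{ is countable}\}.$$

For example, if $V\subset2^\omega$ is nonempty and clopen and $N=\{n:q_n\in V\}$, then $N^d=V$ is uncountable, so $N\notin\mathcal I$. If $M$ is infinite and $q_n\to\xi$ along $n\in M$, then $M^d=\{\xi\}$, so $M\in\mathcal I$.

The following facts are immediate. The set $N^d$ is closed; $N\subset N'$ implies $N^d\subset N'^d$; $(N\cup M)^d=N^d\cup M^d$; and $N^d=\emptyset$ if $N$ is finite. Hence $\mathcal I$ is an ideal that contains all finite sets. Since the $q_n$ are distinct and dense in $2^\omega$, which has no isolated points, $\omega^d=2^\omega$; so $\omega\notin\mathcal I$. Further,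
$$\text{if }\xi\in N^d,\text{ there is an infinite }M\subset N\text{ with }q_n\to\xi\text{ along }n\in M; \tag{3}$$
choose the $k$-th element of $M$ to be some $n\in N$, larger than the previous ones, with $q_n$ in the $k$-th set of a decreasing neighborhood base at $\xi$.

**Lemma B.** *There are functions $h_\xi\in\omega^\omega$ $(\xi\in2^\omega)$ such that for every $N\notin\mathcal I$ and every $r\in\omega^\omega$ there is $\xi\in N^d$ with $h_\xi=r$.*

*Proof.* There are $\mathfrak c$ many pairs $(P,r)$ with $P\subset2^\omega$ uncountable and closed and $r\in\omega^\omega$. Enumerate them in a sequence of length $\mathfrak c$ and choose, by transfinite recursion, pairwise distinct points $\xi_{P,r}\in P$. This is possible, because an uncountable closed subset of $2^\omega$ has cardinality $\mathfrak c$, and at each stage fewer than $\mathfrak c$ points have been used. Put $h_{\xi_{P,r}}=r$, which is unambiguous since the points are distinct, and $h_\xi=0$ for all other $\xi$. If $N\notin\mathcal I$, then $P=N^d$ is uncountable and closed, and $\xi=\xi_{P,r}$ is as required. $\square$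

## 9. The topology on $\omega^{<\omega}$

Let $X=\omega^{<\omega}$ be the set of finite sequences of natural numbers. We write $|s|$ for the length of $s$ and $t\supseteq s$ if $t$ extends $s$ (possibly $t=s$).

**Definition ($\tau$ and $\tau'$).** A set $U\subset X$ is $\tau$-open if for every $s\in U$:

* (a) $\{n:s^\frown n\notin U\}\in\mathcal I$;
* (b) for every $\xi\in2^\omega$: $\ \xi\notin\{n:\exists m\le h_\xi(n)\ \ s^\frown n^\frown m\notin U\}^d$.

Let $\tau'$ be the weakest topology on $X$ for which all $\tau$-continuous functions $X\to\mathbb R$ are continuous. The space $X$ carries $\tau'$.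

*$\tau$ is a topology.* The sets $\emptyset$ and $X$ are $\tau$-open. For a union and a point $s$ of it, the sets in (a) and (b) are contained in those of a member that contains $s$; use that $\mathcal I$ is closed under subsets and that $(\cdot)^d$ is monotone. For $U\cap V$ these sets are the unions of those for $U$ and for $V$; use that $\mathcal I$ is closed under finite unions and that $(\cdot)^d$ is finitely additive.

We pass from $\tau$ to $\tau'$ because nothing in the definition of $\tau$ guarantees regularity. The topology $\tau'$ is completely regular, $\tau'\subset\tau$, and $C(X,\tau')=C(X,\tau)$. There may be more compact sets in $\tau'$ than in $\tau$, so in Section 11 we must test compact sets with $\tau'$-open sets. For this we use sets that are both closed and open.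

**Step 1 (recognizing clopen sets).** Writing down (a) and (b) for $A$ and for $X\setminus A$, we see that $A$ is $\tau$-clopen if and only if for all $s\in X$:

* (a′) $\{n:\chi_A(s^\frown n)\ne\chi_A(s)\}\in\mathcal I$;
* (b′) for all $\xi\in2^\omega$: $\ \xi\notin\{n:\exists m\le h_\xi(n)\ \ \chi_A(s^\frown n^\frown m)\ne\chi_A(s)\}^d$.

If $A$ is $\tau$-clopen, then $\chi_A$ is $\tau$-continuous, hence $\tau'$-continuous, so $A$ is $\tau'$-clopen. We simply say "clopen".

**Step 2 (cones are clopen, and $X$ is Tychonoff).** For $u\in X$ let $W_u=\{t:t\supseteq u\}$. If $s\in W_u$, all extensions of $s$ are in $W_u$, and the sets in (a′) and (b′) for $A=W_u$ are empty. Let $s\notin W_u$. If $s^\frown n\supseteq u$, then, as $s\not\supseteq u$, we must have $u=s^\frown n$. If $s^\frown n^\frown m\supseteq u$, then similarly $u=s^\frown n$ or $u=s^\frown n^\frown m$. In either case $n$ is determined by $u$, so the sets in (a′) and (b′) have at most one element. Finite sets are in $\mathcal I$ and have empty $(\cdot)^d$. So $W_u$ is clopen.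

If $s\ne t$, then $t\notin W_s$ or $s\notin W_t$, so a clopen cone separates $s$ from $t$. Hence $(X,\tau')$ is $T_1$ and completely regular, that is, Tychonoff; in particular it is regular and $T_1$. Being countable, it is cosmic.

**Step 3 (designated sequences converge).** This is what (b) is for. Let $s\in X$, let $M\subset\omega$ be infinite with $q_n\to\xi$ along $n\in M$, and let $m_n\le h_\xi(n)$ for $n\in M$. Then
$$s^\frown n^\frown m_n\to s\quad\text{along }n\in M, \tag{4}$$
in $\tau$ and hence in $\tau'$. Indeed, let $U\ni s$ be $\tau$-open and let $A$ be the set in (b) for this $\xi$. If $s^\frown n^\frown m_n\notin U$ for infinitely many $n\in M$, all these $n$ are in $A$, and $q_n\to\xi$ along them, so $\xi\in A^d$, contrary to (b). We call the sequence in (4) a designated sequence at $s$.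

## 10. Every compact subset of $C_k(X)$ is evenly continuous

Let $K\subset C_k(X)$ be compact and nonempty, and let $F:X\to C(K)$ be as in Section 3. All $g\in K$ are $\tau'$-continuous, hence $\tau$-continuous.

**Step 1 (setting up: $F$ is $\tau$-continuous).** The aim of Steps 1–3 is to show that $U=F^{-1}(O)$ is $\tau$-open for every open $O\subset C(K)$. Let $s\in U$, and choose $\varepsilon>0$ such that the open $\varepsilon$-ball around $F(s)$ lies in $O$. We verify (a) and (b) for $U$ at $s$.

**Step 2 (condition (a): the points $s^\frown n$).** Here the labels do their work. Let $N=\{n:\|F(s^\frown n)-F(s)\|\ge\varepsilon\}$. Since $\{n:s^\frown n\notin U\}\subset N$, it suffices to show $N\in\mathcal I$. Suppose $N\notin\mathcal I$.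

For $n\in N$ the norm is attained on the compact set $K$, so there is $g_n\in K$ with $|g_n(s^\frown n)-g_n(s)|\ge\varepsilon$. The set $\{x:|g_n(x)-g_n(s^\frown n)|<\varepsilon/2\}$ is $\tau$-open and contains $s^\frown n$. By (a) for this set at the point $s^\frown n$, the set of $m$ with $s^\frown n^\frown m$ outside it belongs to $\mathcal I$; as $\omega\notin\mathcal I$, there is $r(n)\in\omega$ with
$$|g_n(s^\frown n^\frown r(n))-g_n(s^\frown n)|<\varepsilon/2.$$
Put $r(n)=0$ for $n\notin N$. By Lemma B there is $\xi\in N^d$ with $h_\xi=r$, and by (3) there is an infinite $M\subset N$ with $q_n\to\xi$ along $M$. The points $x_n=s^\frown n^\frown r(n)$, $n\in M$, form a designated sequence at $s$, since $r(n)\le h_\xi(n)$. By (4), $x_n\to s$, so $\{s\}\cup\{x_n:n\in M\}$ is compact, and (P1) gives $\|F(x_n)-F(s)\|\to0$ along $M$. But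
$$\|F(x_n)-F(s)\|\ge|g_n(x_n)-g_n(s)|\ge|g_n(s^\frown n)-g_n(s)|-|g_n(x_n)-g_n(s^\frown n)|>\varepsilon/2,$$
a contradiction. So $N\in\mathcal I$.

**Step 3 (condition (b): the points $s^\frown n^\frown m$).** Suppose (b) fails for some $\xi$. By (3) there are an infinite $M$ with $q_n\to\xi$ along $M$ and $m_n\le h_\xi(n)$ with $s^\frown n^\frown m_n\notin U$, that is, $F(s^\frown n^\frown m_n)\notin O$, for $n\in M$. By (4) this designated sequence converges to $s$, so (P1), applied to the sequence with its limit, gives $F(s^\frown n^\frown m_n)\to F(s)\in O$, a contradiction, since $O$ is open.

**Step 4 (from $\tau$ to $\tau'$).** So $F$ is $\tau$-continuous. For each $x_0\in X$ the real function $x\mapsto\|F(x)-F(x_0)\|$ is $\tau$-continuous, hence $\tau'$-continuous, and it vanishes at $x_0$. So $F$ is $\tau'$-continuous at every $x_0$. By (P2), $K$ is evenly continuous. Thus $X$ is Ascoli.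

## 11. The parity of the length

Let $f(s)=|s|\bmod2$. We finish the proof of Theorem 1 by showing that $f$ is $k$-continuous and nowhere continuous.

**Step 1 ($f$ is discontinuous at every $s$).** Every $\tau'$-neighborhood of $s$ contains a $\tau$-open set that contains $s$. By (a) and $\omega\notin\mathcal I$, that set contains some $s^\frown n$, and $f(s^\frown n)\ne f(s)$.

**Step 2 (a hypothetical bad sequence in a compact set).** Let $C\subset X$ be compact. The characteristic functions of the countably many cones are continuous and separate points, so they define a continuous injection of $C$ into a countable product of copies of $\{0,1\}$, which is an embedding by compactness. Hence $C$ is metrizable. Suppose $f|_C$ is discontinuous. Since $f$ has values in $\{0,1\}$, there are $s\in C$ and $t_k\in C$ with $t_k\to s$ and $f(t_k)\ne f(s)$ for all $k$. Since $W_s$ is a clopen neighborhood of $s$, we may assume $t_k\in W_s$ for all $k$. As $t_k\ne s$, there is $n_k$ with $t_k\supseteq s^\frown n_k$. For each $n$ the cone $W_{s^\frown n}$ is clopen and misses $s$, so it contains $t_k$ for only finitely many $k$. Passing to a subsequence, we may therefore assume that the $n_k$ are distinct and,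 by compactness of $2^\omega$, that $q_{n_k}\to\xi$ for some $\xi\in2^\omega$. The number $|t_k|-|s|$ is odd and positive, so after passing to a further subsequence we are in one of two cases: $|t_k|=|s|+1$ for all $k$, or $|t_k|\ge|s|+3$ for all $k$.

In each case we construct a clopen $U$ with $s\notin U$ and $t_k\in U$ for all $k$. Then $X\setminus U$ is a neighborhood of $s$ that contains no $t_k$, contradicting $t_k\to s$.

**Step 3 (Case 1: $t_k=s^\frown n_k$ for all $k$).** The indices $n_k$ accumulate only at $\xi$, so the only bound we have to respect is $h_\xi$. Put
$$B_k=W_{s^\frown n_k}\setminus\bigcup_{m\le h_\xi(n_k)}W_{s^\frown n_k{}^\frown m},\qquad U=\bigcup_kB_k.$$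
Each $B_k$ is clopen, because only finitely many cones are removed, and $t_k\in B_k$. All members of $U$ properly extend $s$, so $s\notin U$. We check (a′) and (b′) for $U$ at every $t\in X$.

*$t\notin W_s$.* Then $t\notin U$. If $t^\frown n\in U$, then $t^\frown n\supseteq s^\frown n_k$ for some $k$; so $|t|\ge|s|$, both $t$ and $s$ are initial segments of $t^\frown n$, and $t\supseteq s$, which is impossible. So the set in (a′) is empty. If $t^\frown n^\frown m\in U$, then $t^\frown n^\frown m\supseteq s^\frown n_k$ for some $k$, hence $|s|\le|t|+1$ and $t^\frown n\supseteq s$. As $t\not\supseteq s$, we get $t^\frown n=s$, which holds for at most one $n$. So the set in (b′) is finite for every point of $2^\omega$, and (b′) holds.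

*$t=s$.* We have $s\notin U$, and $s^\frown n\in U$ if and only if $n=n_k$ for some $k$. As $\{n_k:k\in\omega\}^d=\{\xi\}$, the set in (a′) is in $\mathcal I$. For (b′), let $\xi'\in2^\omega$. If $s^\frown n^\frown m\in U$, then $n$ is some $n_k$; so the set in (b′) is contained in $\{n_k:k\in\omega\}$ and can accumulate only at $\xi$. This settles all $\xi'\ne\xi$. For $\xi'=\xi$: since $s^\frown n_k{}^\frown m\in U$ if and only if $m>h_\xi(n_k)$, there is no $n$ with $s^\frown n^\frown m\in U$ for some $m\le h_\xi(n)$. The set is empty.

*$t\in W_{s^\frown n}$ for some $n$.* All extensions of $t$ lie in $W_{s^\frown n}$, so (a′) and (b′) at $t$ are the same for $U$ as for $U\cap W_{s^\frown n}$. As the $n_k$ are distinct, the latter set is either empty or one $B_k$, which is clopen.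

So $U$ is clopen.

**Step 4 (Case 2: $|t_k|\ge|s|+3$ for all $k$).** Conditions (a′) and (b′) look only two levels ahead, so here the cones themselves suffice. Put $U=\bigcup_kW_{t_k}$. All members of $U$ properly extend $s$, so $s\notin U$, and clearly $t_k\in U$. We check (a′) and (b′) at every $t\in X$.

*$t\notin W_s$.* Then $t\notin U$. If $t^\frown n\supseteq t_k$ or $t^\frown n^\frown m\supseteq t_k$, then $|t|\ge|t_k|-2\ge|s|+1$. Both $t$ and $s$ are initial segments of that same sequence, so $t\supseteq s$, which is impossible. Both sets are empty.

*$t=s$.* Members of $U$ have length at least $|s|+3$, so $s^\frown n\notin U$ and $s^\frown n^\frown m\notin U$ for all $n,m$. Both sets are empty.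

*$t\in W_{s^\frown n}$ for some $n$.* As before, only $U\cap W_{s^\frown n}$ matters. As the $n_k$ are distinct, it is empty or a single cone $W_{t_k}$, which is clopen.

So $U$ is clopen in this case too. Hence $f|_C$ is continuous for every compact $C$, and $f$ is $k$-continuous. By Step 1 it is discontinuous at every point. Together with Sections 9 and 10 this proves Theorem 1, and with it Corollary 4 (iii). $\blacksquare$
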